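# Frobenius on the cohomology of thickenings, and the hyperplane class that spoils injectivity

## 1. Thickenings, Frobenius and de Rham classes

Throughout, $\mathbb F$ is a field of characteristic $p>0$, $P=\mathbb P^n_{\mathbb F}$, $S=\mathbb F[x_0,\dots,x_n]$, and $X\subseteq P$ is a closed subscheme, smooth over $\mathbb F$ of pure dimension $d$. Its homogeneous ideal is $I$, its ideal sheaf is $J$, and $N^\vee=J/J^2$ is its conormal sheaf, which is locally free.

**Definition 1.1 (thickening).** For $t\ge1$, $X_t\subseteq P$ is the closed subscheme defined by $I^t$; its ideal sheaf is $J^t$. So $X_1=X$, and all $X_t$ have the same underlying space.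

*Example.* The origin of $\mathbb A^1\subset\mathbb P^1$ has $X_t=\operatorname{Spec}\mathbb F[x]/x^t$. If $X=V(f)$ is a hypersurface, then $X_t=V(f^t)$. In general $X\subset P$ is a regular immersion, so $\mathcal O_{X_t}$ is filtered with quotients $J^m/J^{m+1}=\mathrm{Sym}^mN^\vee$, $0\le m\le t-1$.

**Definition 1.2 (the map $\tilde F_t$).** Let $1\le t\le p$, and let $I^{[p]}$ be the ideal generated by the $p$-th powers of generators of $I$. Since $I^{[p]}\subseteq I^p\subseteq I^t$, the Frobenius of $S$ followed by the canonical surjection gives $S/I\to S/I^{[p]}\to S/I^t$. On sheaves this is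
$$\varphi_t:\mathcal O_X\to\mathcal O_{X_t},\qquad a\mapsto\tilde a^{\,p},$$
where $\tilde a$ is a local lift of $a$. It is well defined because $(\tilde a+j)^p=\tilde a^p+j^p$ and $j^p\in J^p\subseteq J^t$ for $j\in J$. It is a homomorphism of sheaves of rings. The induced map is
$$\tilde F_t:H^k(X,\mathcal O_X)\to H^k(X_t,\mathcal O_{X_t}).$$
It is $p$-linear ($\tilde F_t(c\xi)=c^p\tilde F_t(\xi)$ for $c\in\mathbb F$) and multiplicative for cup products. For $t=1$ it is the Frobenius of $H^k(X,\mathcal O_X)$. For $s\le t$ the map $\varphi_s$ factors through $\varphi_t$, so $\tilde F_t$ is injective whenever $\tilde F_s$ is.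

*Example (hypersurfaces).* Let $X=V(f)$ with $\deg f=D$ and $n\ge2$. The sequence $0\to\mathcal O_P(-tD)\xrightarrow{f^t}\mathcal O_P\to\mathcal O_{X_t}\to0$ and $H^{n-1}(P,\mathcal O_P)=H^n(P,\mathcal O_P)=0$ give $H^{n-1}(X_t,\mathcal O_{X_t})\cong H^n(P,\mathcal O_P(-tD))$. Frobenius of $\mathcal O_P$ induces $\varphi_t$ on quotients, and on ideals it sends $gf$ to $g^pf^p=(g^pf^{p-t})f^t$. Hence, under these isomorphisms,
$$\tilde F_t:H^n(P,\mathcal O_P(-D))\to H^n(P,\mathcal O_P(-tD)),\qquad \xi\mapsto f^{p-t}\xi^p .\tag{1}$$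
Recall that $H^n(P,\mathcal O_P(-a))$ has as basis the Laurent monomials $x_0^{-b_0}\cdots x_n^{-b_n}$ with all $b_i\ge1$ and $\sum b_i=a$, and that monomials with some exponent $\ge0$ count as zero. If $D=n+1$, the source of (1) is the line spanned by $1/(x_0\cdots x_n)$, so
$$\tilde F_t\text{ is injective on }H^{n-1}(X,\mathcal O_X)\iff f^{p-t}\notin(x_0^p,\dots,x_n^p).\tag{2}$$

**Definition 1.3 (complexes and truncations).** Cohomology of a complex always means hypercohomology of a complex of sheaves of abelian groups. For a complex $K$, $\sigma^{\ge i}K$ is the brutal subcomplex (terms in degrees $\ge i$), $K^{<t}$ is the brutal quotient (terms in degrees $<t$), and $\tau_{\le i},\tau_{<i},\tau_{\ge i}$ are canonical truncations. Forms are over $\mathbb F$, and $H^k_{dR}(X)=H^k(X,\Omega_X^\bullet)$. We use constantly that a short exact sequence of complexes gives a long exact sequence, that quasi-isomorphisms induce isomorphisms, and that $H^k(K)=0$ for $k<t$ if $K$ is concentrated in degrees $\ge t$.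

*Example.* On $\mathbb P^1$, the sequence $0\to\Omega^1[-1]\to\Omega^\bullet\to\mathcal O\to0$ and $H^1(\mathcal O)=H^2(\mathcal O)=0$ give $H^2_{dR}(\mathbb P^1)=H^1(\mathbb P^1,\Omega^1)$, a line spanned by the Čech class of $dx/x$.

**Definition 1.4 (the map $\Phi_X$).** Since $d(a^p)=0$, the rule $a\mapsto a^p$ is a map of complexes $\Phi_X:\mathcal O_X\to\Omega_X^\bullet$. It is multiplicative and functorial in $X$, and it induces a $p$-linear map $\Phi_X:H^k(X,\mathcal O_X)\to H^k_{dR}(X)$. The same definition applies to any smooth $\mathbb F$-scheme.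

*Example.* On $\mathbb A^1$, $\Phi(\sum c_ix^i)=\sum c_i^px^{ip}$. For $\mathbb F$ perfect, its image is exactly the kernel of $d$ on $\mathbb F[x]$.

The last sentence is a case of Cartier's theorem. Let $\mathbb F$ be perfect. Let $X'$ be the base change of $X$ along the Frobenius of $\mathbb F$, $w:X'\to X$ the projection, and $F:X\to X'$ the relative Frobenius, so that $w\circ F$ is the absolute Frobenius. The theorem gives isomorphisms $C^{-1}:\Omega^i_{X'}\cong\mathcal H^i(F_*\Omega_X^\bullet)$. In degree $0$ it says $\ker(d|_{\mathcal O_X})=\mathcal O_X^p$; in degree $1$ it satisfies $C^{-1}(d\,w^*u)=[u^{p-1}du]$. Consequently $\Phi_X$ on cohomology is the composite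
$$H^k(X,\mathcal O_X)\xrightarrow{\ w^*\ }H^k(X',\mathcal O_{X'})\to H^k(X',F_*\Omega_X^\bullet)=H^k_{dR}(X),\tag{3}$$
where the first map is a $p$-linear bijection (base change) and the second is induced by $\mathcal O_{X'}\cong\mathcal H^0(F_*\Omega^\bullet_X)\to F_*\Omega_X^\bullet$.

**Fact 1.5.** If $\mathbb F$ is perfect, then $\Phi_X:H^1(X,\mathcal O_X)\to H^1_{dR}(X)$ and its composite to $H^1(X,\Omega_X^{<2})$ are injective.

*Proof.* The map $a\mapsto a^p$ is injective, and its image is the degree-$0$ cohomology sheaf of both $\Omega_X^\bullet$ and $\Omega_X^{<2}$. So the cone of $\mathcal O_X\to\Omega_X^\bullet$, or of $\mathcal O_X\to\Omega_X^{<2}$, has cohomology sheaves only in degrees $\ge1$. Hence $H^0$ of the cone vanishes, and this group surjects onto the kernel in question. $\square$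

**Definition 1.6 (Chern classes).** The maps $d\log:\mathcal O_X^*[-1]\to\Omega_X^\bullet$ (a map of complexes, as $d\log u$ is closed) and $d\log:\mathcal O_X^*\to\Omega_X^1$ induce
$$c_1^{dR}:\mathrm{Pic}(X)\to H^2_{dR}(X),\qquad c_1^{Hdg}:\mathrm{Pic}(X)\to H^1(X,\Omega_X^1).$$
We also write $c_1$ when the target is indicated. Both are additive and functorial. Additivity gives $c_1(L^{p})=p\,c_1(L)=0$ for both. Moreover $c_1^{dR}$ comes from $H^2(\sigma^{\ge1}\Omega_X^\bullet)$, so it dies in $H^2(X,\mathcal O_X)$.

*Example.* On $\mathbb P^1$, $\mathcal O(m)$ has transition function $x^{\pm m}$, so $c_1(\mathcal O(m))=\pm m\,[dx/x]$, which vanishes exactly when $p\mid m$.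

**Definition 1.7 (supersingular).** An elliptic curve $E$ over an algebraically closed $\mathbb F$ is supersingular if Frobenius is zero on the line $H^1(E,\mathcal O_E)$. Supersingular curves exist in every characteristic (Deuring; see Silverman, *Arithmetic of Elliptic Curves*, V.4).

*Example.* Let $p=3$ and $f=y^2z-x^3+xz^2$. The cubic $x^3-x$ has derivative $-1$, so $V(f)$ is smooth. We have
$$f^2=y^4z^2+x^6+x^2z^4-2x^3y^2z+2xy^2z^3-2x^4z^2\in(x^3,y^3,z^3),$$
so by (2) with $t=1$, $V(f)$ is supersingular.

**Definition 1.8 (lifting to $W_2$).** Let $\mathbb F$ be perfect and let $W_2(\mathbb F)$ be its ring of Witt vectors of length two; for instance $W_2(\mathbb F_p)=\mathbb Z/p^2$. The scheme $X$ lifts to $W_2(\mathbb F)$ if there is a flat $W_2(\mathbb F)$-scheme $\tilde X$ with $\tilde X\otimes\mathbb F= X$. The pair $(X,L)$ lifts if moreover $L$ is the restriction of a line bundle $\tilde L$ on some such $\tilde X$.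

*Example.* For a hypersurface $V(f)$, lift the coefficients of $f$ to get $\tilde f$. Multiplication by $\tilde f$ is injective modulo $p$, so $V(\tilde f)$ is flat, and $\mathcal O(1)$ lifts along with it. Adding one equation at a time, the same holds for complete intersections. A smooth curve with a line bundle lifts, since the obstructions lie in $H^2=0$. If $X$ lifts and $H^2(X,\mathcal O_X)=0$, every line bundle lifts along, for the same reason.

## 2. Can $t$ depend only on $\dim X$?

The following is the motivating question of Bhargav Bhatt, Manuel Blickle, Gennady Lyubeznik, Anurag K. Singh and Wenliang Zhang, "Frobenius on the cohomology of thickenings", arXiv:2307.03745 (2023), where it is not settled in general.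

**Question.** Let $X$ be a smooth subvariety of $\mathbb P^n$ over a field of characteristic $p>0$. Does there exist a positive integer $t\le p$, depending only on $\dim X$, such that $\tilde F_t$ is injective for each $k$?

With quantifiers: is there a function $d\mapsto t(d)$ with positive integer values such that for every $d\ge0$, every $n$, every field $\mathbb F$ of characteristic $p\ge t(d)$, every smooth subvariety $X\subseteq\mathbb P^n_{\mathbb F}$ with $\dim X=d$, and every $k$, the map $\tilde F_{t(d)}:H^k(X,\mathcal O_X)\to H^k(X_{t(d)},\mathcal O_{X_{t(d)}})$ is injective?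

## 3. Points, a cubic, and Fermat hypersurfaces

**Dimension $0$.** Only $H^0$ matters. The ring $H^0(X,\mathcal O_X)$ is reduced, and $\tilde F_1$ is its Frobenius, so $t=1$ works.

**A plane cubic.** Take the supersingular cubic over characteristic $3$ of Section 1. Then $\tilde F_1=0$ on $H^1$. But $f\notin(x^3,y^3,z^3)$, because the monomial $y^2z$ survives. By (2), $\tilde F_2$ is injective on $H^1$. So $t=1$ is too small, and $t=2$ is fine here.

**Fermat hypersurfaces.** Let $d\ge1$, let $f=x_0^{d+2}+\cdots+x_{d+1}^{d+2}$, and let $p\equiv-1\pmod{d+2}$, say $p=(d+2)m+d+1$. Then $p\nmid d+2$, so $X=V(f)\subset\mathbb P^{d+1}$ is smooth of dimension $d$, and (2) applies to $H^d(X,\mathcal O_X)$. Monomials of $f^r$ are $\prod x_i^{(d+2)a_i}$ with $\sum a_i=r$. Since $(d+2)m\le p-1$ and $(d+2)(m+1)=p+1$, such a monomial lies outside $(x_0^p,\dots,x_{d+1}^p)$ exactly when all $a_i\le m$, which forces $r\le(d+2)m=p-(d+1)$. So $\tilde F_t=0$ on $H^d$ for $t\le d$. For $t=d+1$, the monomial with all $a_i=m$ has coefficient $((d+2)m)!/(m!)^{d+2}$,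 which is nonzero modulo $p$ because $(d+2)m<p$. Hence $\tilde F_{d+1}$ is injective on $H^d$, and so is $\tilde F_t$ for $d+1\le t\le p$.

These examples suggest the guess $t(d)=d+1$, and Theorem C will confirm it for a large class of $X$. As an answer to the question, it is nevertheless false for $d\ge2$, as is any other function.

## 4. Uniform exponents exist only in dimensions $0$ and $1$

The answer to the question is no. A uniform $t(d)$ exists only for $d\le1$, with optimal values $t(0)=1$ and $t(1)=2$.

**Theorem A.** Let $d\ge2$, let $p$ be any prime, and let $\mathbb F$ be algebraically closed of characteristic $p$. There is an abelian variety $X$ of dimension $d$ and an embedding $X\subset\mathbb P^n_{\mathbb F}$ such that for all $1\le t\le p$ and all $2\le k\le d$ the map $\tilde F_t:H^k(X,\mathcal O_X)\to H^k(X_t,\mathcal O_{X_t})$ is not injective.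

Given a candidate function $t(\cdot)$, take $d=2$ and any prime $p\ge t(2)$: Theorem A contradicts injectivity of $\tilde F_{t(2)}$. For any $d\ge 2$ the same argument rules out a value $t(d)$.

**Theorem B.** For every $X$ as in Section 1, over any field $\mathbb F$ of characteristic $p$: $\tilde F_1$ is injective on $H^0$ and $\tilde F_2$ is injective on $H^1$. Hence $t(0)=1$, $t(1)=2$ work for $d=0,1$. For $H^1$, $t=2$ is optimal for each $d\ge1$ and every $p$.

By A and B, a uniform $t$ for $H^k$ ($k\le d$) exists exactly when $k\le1$.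

**Theorem C.** Let $\mathbb F$ be perfect and assume the pair $(X,\mathcal O_X(1))$ lifts to $W_2(\mathbb F)$. Then $\tilde F_t$ is injective on $H^k$ whenever $k+1\le t\le p$. In particular, if $p\ge d+1$, then $t=d+1$ works for all $k$. This is optimal: for all $1\le k\le d$ and all $p$ there is an $X$ whose pair lifts such that $\tilde F_t$ is not injective on $H^k$ for any $t\le\min(k,p)$.

By the examples after Definition 1.8, Theorem C applies to smooth complete intersections, to curves, and to any $X$ that lifts to $W_2(\mathbb F)$ and has $H^2(X,\mathcal O_X)=0$.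

**Theorem D.** Let $\mathbb F$ be perfect, $X$ geometrically connected and liftable to $W_2(\mathbb F)$ (no condition on $\mathcal O_X(1)$), $d\ge2$, $3\le t\le p$. Then the kernel of $\tilde F_t$ on $H^2(X,\mathcal O_X)$ is independent of $t$ and of dimension $\le1$. It is nonzero if and only if $c_1(\mathcal O_X(1))=0$ in $H^1(X,\Omega_X^1)$ but $c_1(\mathcal O_X(1))\ne0$ in $H^2_{dR}(X)$.

## 5. A de Rham complex on the thickenings

The cohomology of $\mathcal O_{X_t}$ is hard to handle directly. The section of $\mathcal O_{X_t}$ that $\varphi_t$ produces is a $p$-th power, hence is killed by $d$. So $\varphi_t$ factors through a de Rham type complex that starts with $\mathcal O_{X_t}$, and for $t\le p$ this complex sees only $X$.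

**Definition 5.1.** Let $V$ be smooth over $\mathbb F$, $Z\subset V$ a smooth closed subscheme with ideal $J$, and $1\le t\le p$. Put
$$C_t^i=C_t^i(V,Z)=\Omega_V^i/J^{t-i}\Omega_V^i\quad(0\le i<t),\qquad C_t^i=0\ \text{ otherwise}.$$
The differential is the exterior derivative, which is well defined since $d(J^m\Omega_V^i)\subset J^{m-1}\Omega_V^{i+1}$.

*Example.* Let $V=\mathbb A^1$ and $Z=\{0\}$. For $t\ge2$, $C_t$ is $\mathbb F[x]/x^t\to(\mathbb F[x]/x^{t-1})\,dx$ with $x^i\mapsto ix^{i-1}dx$. Since $1,\dots,t-1$ are invertible for $t\le p$, this is surjective with kernel $\mathbb F$, so $C_t\simeq\mathbb F=\Omega_Z^{<t}$. The bound $t\le p$ matters: for $t=p+1$ the same formula would have $x^p$ in the kernel.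

**Lemma 5.2.** (a) For $0\le m\le p-1$ the following sequence of $\mathcal O_Z$-modules is exact:
$$0\to\mathrm{Sym}^mN^\vee\to\mathrm{Sym}^{m-1}N^\vee\otimes\Omega_V^1|_Z\to\cdots\to\Omega_V^m|_Z\to\Omega_Z^m\to0,$$
where $N^\vee=J/J^2$, the last map is restriction, and the others are $f_1\cdots f_r\otimes\omega\mapsto\sum_af_1\cdots\widehat{f_a}\cdots f_r\otimes df_a\wedge\omega$.

(b) For $1\le t\le p$, restriction $C_t(V,Z)\to\Omega_Z^{<t}$ is a quasi-isomorphism.

*Proof.* (a) Exactness is local. Since $Z$ is smooth, the conormal sequence splits locally: $\Omega_V^1|_Z\cong N^\vee\oplus\Omega_Z^1$. Hence $\Omega^i_V|_Z\cong\bigoplus_b\wedge^{i-b}N^\vee\otimes\Omega_Z^b$. With the $N^\vee$-factor written first, the sequence without its last term is $\bigoplus_b\mathrm{Kos}^{m-b}\otimes\Omega_Z^b$, where $\mathrm{Kos}^r$ is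
$$\mathrm{Sym}^rN^\vee\to\mathrm{Sym}^{r-1}N^\vee\otimes\wedge^1N^\vee\to\cdots\to\wedge^rN^\vee.$$
Let $y_1,\dots,y_c$ be a local basis of $N^\vee$ and let $\iota_a$ be contraction with the dual basis. The differential is $D=\sum_a\partial_a\otimes(y_a\wedge)$. Put $\delta=\sum_by_b\otimes\iota_b$. Using $\iota_b(y_a\wedge\cdot)=\delta_{ab}-y_a\wedge\iota_b$,
$$D\delta+\delta D=\sum_{a,b}[\partial_a,y_b]\otimes y_a\wedge\iota_b+\sum_ay_a\partial_a\otimes1=\sum_a1\otimes y_a\wedge\iota_a+\sum_ay_a\partial_a\otimes1 ,$$
which is multiplication by (exterior degree) $+$ (symmetric degree) $=r$ on $\mathrm{Kos}^r$. So $\mathrm{Kos}^r$ is exact for $1\le r\le p-1$. Only $b=m$ remains. It contributes $\mathrm{Kos}^0\otimes\Omega^m_Z=\Omega_Z^m$ in the last place, which the restriction map sends isomorphically to $\Omega_Z^m$.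

(b) Induct on $t$. For $t=1$ both sides are $\mathcal O_Z$. For $t\ge2$, the kernel of $C_t\to C_{t-1}$ has terms
$$J^{t-1-i}\Omega_V^i/J^{t-i}\Omega_V^i=\mathrm{Sym}^{t-1-i}N^\vee\otimes\Omega_V^i|_Z\qquad(0\le i\le t-1),$$
because $Z\subset V$ is a regular immersion and $\Omega_V^i$ is locally free. Let $r=t-1-i$ and take $f_1\cdots f_r\,\omega$ with $f_a\in J$. In its derivative, the term $f_1\cdots f_r\,d\omega$ lies in $J^r\Omega^{i+1}_V$ and dies in $J^{r-1}\Omega_V^{i+1}/J^r\Omega_V^{i+1}$. So the differential of the kernel is the one in (a) with $m=t-1\le p-1$. By (a), restriction is a quasi-isomorphism from this kernel to $\Omega_Z^{t-1}[-(t-1)]=\ker(\Omega_Z^{<t}\to\Omega_Z^{<t-1})$. Compare the two short exact sequences of complexes, use induction for $C_{t-1}\to\Omega_Z^{<t-1}$, and apply the five lemma. $\square$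

Now put $C_t=C_t(P,X)$. Since $d(\tilde a^p)=0$, $\varphi_t$ factors as maps of complexes
$$\mathcal O_X\xrightarrow{\ \psi_t\ }C_t\xrightarrow{\ \mathrm{pr}\ }C_t^0=\mathcal O_{X_t},\qquad\psi_t(a)=\tilde a^p,\tag{4}$$
where $\mathrm{pr}$ is the brutal quotient. Restricting to $X$, the composite
$$\mathcal O_X\xrightarrow{\psi_t}C_t\xrightarrow{\ \sim\ }\Omega_X^{<t}\quad\text{equals}\quad\mathcal O_X\xrightarrow{\Phi_X}\Omega_X^\bullet\to\Omega_X^{<t}.\tag{5}$$

## 6. Injectivity on $H^1$, and the hyperplane class on $H^2$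

By (4), $\tilde F_t$ is injective on $H^k$ if $\psi_t$ and $\mathrm{pr}$ are injective on $H^k$. On $H^1$ with $t=2$, both are.

**Proof of Theorem B.** The claim on $H^0$ was shown in Section 3: $X$ is smooth, so $H^0(X,\mathcal O_X)$ is reduced and its Frobenius $\tilde F_1$ is injective, in any dimension.

**Step 1: reductions for $H^1$.** Note $2\le p$ always. The injection $H^1(X,\mathcal O_X)\hookrightarrow H^1(X_{\overline{\mathbb F}},\mathcal O)$ is compatible with $\tilde F_2$, so we may take $\mathbb F$ algebraically closed. The second thickening of a disjoint union is the disjoint union of the second thickenings, so we may take $X$ connected, hence integral. If $d=0$, $H^1=0$; so let $d\ge1$.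

**Step 2: $\psi_2$ is injective on $H^1$.** By (5), $\psi_2$ followed by the isomorphism $H^1(C_2)\cong H^1(\Omega_X^{<2})$ is the map induced by $\Phi_X$, which is injective by Fact 1.5.

**Step 3: $\mathrm{pr}$ is injective on $H^1$.** From $0\to C_2^1[-1]\to C_2\to C_2^0\to0$, the kernel of $H^1(C_2)\to H^1(\mathcal O_{X_2})$ is the image of $H^0(X,\Omega_P^1|_X)$. By the Euler sequence this group lies in $H^0(X,\mathcal O_X(-1))^{n+1}$. Suppose $0\ne s\in H^0(X,\mathcal O_X(-1))$, and let $\ell$ be a linear form not vanishing identically on $X$. Then $s\ell\in H^0(X,\mathcal O_X)=\mathbb F$ is nonzero since $X$ is integral, so it is a nonzero constant, and $\ell$ has no zero on $X$. This is impossible, because a hyperplane meets a projective variety of dimension $\ge1$. So the kernel is zero, and $\tilde F_2$ is injective on $H^1$.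

**Step 4: the values of $t$.** For $d=0$ only $k=0$ matters, and $t(0)=1$ works. For $d=1$ only $k\le1$ matter; on $H^0$, injectivity of $\tilde F_1$ implies that of $\tilde F_2$ since $\varphi_1$ factors through $\varphi_2$. So $t(1)=2$ works. For optimality on $H^1$, let $E$ be supersingular over an algebraically closed field and embed $X=E\times\mathbb P^{d-1}$ in some $\mathbb P^n$. Then $H^1(X,\mathcal O_X)=H^1(E,\mathcal O_E)\ne0$ and $\tilde F_1=0$ on it, so $t=1$ fails. $\blacksquare$

**Where this stops on $H^2$.** On $H^2$ one would like to repeat Step 3 with a larger $t$. The kernel of $\mathrm{pr}$ on $H^2$ is the image of $H^2(\sigma^{\ge1}C_t)$, and for $t\ge2$ it contains a class that no choice of $t$ removes. Let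
$$h_t\in H^2(C_t)\ \text{ be the image of }\ c_1^{dR}(\mathcal O_P(1))\ \text{ under }\ \Omega_P^\bullet\to C_t .$$
The composite $\Omega_P^\bullet\to C_t\xrightarrow{\mathrm{pr}}\mathcal O_{X_t}$ factors through $\Omega_P^\bullet\to\mathcal O_P$, and $H^2(P,\mathcal O_P)=0$. Therefore
$$\mathrm{pr}(h_t)=0\quad\text{for all }1\le t\le p.\tag{6}$$
Under $H^2(C_t)\cong H^2(\Omega_X^{<t})$ the class $h_t$ goes to the image of $c_1^{dR}(\mathcal O_X(1))$, and this is often nonzero. For a linearly embedded plane $X=\mathbb P^2$ and $t\ge2$, project further to $\Omega_X^{<2}$. Since $H^1(\mathcal O_X)=0$, we have $H^1(\Omega_X^1)\hookrightarrow H^2(\Omega_X^{<2})$, and $c_1^{Hdg}(\mathcal O(1))\ne0$, as one sees by restricting to a line. So $\mathrm{pr}$ is not injective on $H^2$. This does not yet make $\tilde F_t$ non-injective: that happens only if $\psi_t$ hits the kernel of $\mathrm{pr}$. But it points to the right place.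

## 7. When $c_1^{dR}(\mathcal O_X(1))$ lies in the image of $\Phi_X$

**Proposition 7.1.** Let $\eta\in H^2(X,\mathcal O_X)$ with $\Phi_X(\eta)=c_1^{dR}(\mathcal O_X(1))$ in $H^2_{dR}(X)$. Then $\tilde F_t(\eta)=0$ for all $1\le t\le p$.

*Proof.* By (5), $\psi_t(\eta)\in H^2(C_t)$ maps to the image of $\Phi_X(\eta)=c_1^{dR}(\mathcal O_X(1))$ in $H^2(\Omega_X^{<t})$. The class $h_t$ has the same image, since $\Omega_P^\bullet\to C_t\to\Omega_X^{<t}$ equals $\Omega_P^\bullet\to\Omega_X^\bullet\to\Omega_X^{<t}$. By Lemma 5.2(b), $H^2(C_t)\to H^2(\Omega_X^{<t})$ is an isomorphism, so $\psi_t(\eta)=h_t$. By (4) and (6), $\tilde F_t(\eta)=\mathrm{pr}(\psi_t(\eta))=\mathrm{pr}(h_t)=0$. $\square$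

So we need a smooth $X$ with a very ample line bundle whose de Rham Chern class is $\Phi_X(\eta)$ with $\eta\ne0$. Two features of characteristic $p$ help. First, $c_1^{dR}(A^p)=0$, so very ampleness costs nothing: any $M$ can be replaced by $M\otimes A^{pN}$ with $A$ ample. Second, on a supersingular curve the image of $\Phi$ is the line of global $1$-forms. On a product of two such curves, $\Phi$ therefore hits $\omega_1\otimes\omega_2$, and it is enough to find a line bundle whose de Rham Chern class is a nonzero multiple of $\omega_1\otimes\omega_2$.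

## 8. Products of supersingular curves: proof of Theorem A

Let $\mathbb F$ be algebraically closed of characteristic $p$ and $E$ a supersingular elliptic curve. Put $E_1=E^{(p)}$, the Frobenius twist, and $E_i=E$ for $2\le i\le d$. The base-change bijection $H^1(\mathcal O_E)\to H^1(\mathcal O_{E^{(p)}})$ commutes with Frobenius, so $E_1$ is supersingular too. Let $\mathrm{Fr}:E_2=E\to E^{(p)}=E_1$ be the relative Frobenius.

For an elliptic curve $G$ the sequence
$$0\to H^0(G,\Omega^1)\to H^1_{dR}(G)\to H^1(G,\mathcal O)\to0\tag{7}$$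
is exact (degeneration of the Hodge–de Rham spectral sequence). Indeed $d$ kills $H^0(\mathcal O)=\mathbb F$. It also kills $H^1(\mathcal O)$: the isomorphism $H^1(\Omega^1)\cong\mathbb F$ is the sum of residues, and exact forms have residue $0$.

**Step 1: compute $\Phi$ and $\mathrm{Fr}^*$ on $H^1$.** The purpose is to see which classes these maps produce. Let $G$ be supersingular. By Fact 1.5, $\Phi_G:H^1(\mathcal O_G)\to H^1_{dR}(G)$ is injective. Composed with $H^1_{dR}(G)\to H^1(\mathcal O_G)$ it is the Frobenius, which is zero. By (7) its image lies in the line $H^0(G,\Omega^1)=\mathbb F\omega_G$. As $\Phi_G$ is $p$-linear and injective and $\mathbb F$ is algebraically closed, the image is this whole line. Write $\omega_i$ for a generator of $H^0(E_i,\Omega^1)$ and choose $e_i\in H^1(E_i,\mathcal O)$ with $\Phi(e_i)=\omega_i$.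

The pullback $\mathrm{Fr}^*$ is zero on $1$-forms, since locally $\mathrm{Fr}^*(w^*u)=u^p$ has differential $0$. So $\mathrm{Fr}^*:\Omega_{E_1}^\bullet\to\mathrm{Fr}_*\Omega_{E_2}^\bullet$ factors through $\Omega^\bullet_{E_1}\to\mathcal O_{E_1}$, and on cohomology it is
$$H^1_{dR}(E_1)\to H^1(\mathcal O_{E_1})\to H^1_{dR}(E_2).$$
By (3), the second map precomposed with the $p$-linear bijection $H^1(\mathcal O_E)\to H^1(\mathcal O_{E^{(p)}})$ is $\Phi_{E_2}$. So it is injective with image $\mathbb F\omega_2$. As the first map is surjective with kernel $\mathbb F\omega_1$,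
$$\ker\mathrm{Fr}^*=\mathbb F\omega_1,\qquad\operatorname{im}\mathrm{Fr}^*=\mathbb F\omega_2\qquad\text{on }H^1_{dR}(E_1).\tag{8}$$

**Step 2: the Poincaré bundle and the shape of its class.** We want a line bundle with a nontrivial class in $H^1_{dR}\otimes H^1_{dR}$. On $Q=E_1\times E_1$ let
$$\mathcal P=\mathcal O(\Delta-\{0\}\times E_1-E_1\times\{0\}).$$
Restricted to $\{0\}\times E_1$, the divisors $\Delta$ and $E_1\times\{0\}$ both give the point $0$, and $\mathcal O(\{0\}\times E_1)=\mathrm{pr}_1^*\mathcal O(0)$ becomes trivial. So $\mathcal P$ is trivial on $\{0\}\times E_1$, and by symmetry on $E_1\times\{0\}$. Use the Künneth isomorphism $x\otimes y\mapsto\mathrm{pr}_1^*x\cup\mathrm{pr}_2^*y$. Restriction to $\{0\}\times E_1$ kills $H^1\otimes H^1$ and $H^2\otimes H^0$ and is injective on $H^0\otimes H^2$. So $\tau:=c_1^{dR}(\mathcal P)$ has no component in $H^0\otimes H^2$, and by symmetry none in $H^2\otimes H^0$. Thus $\tau\in H^1_{dR}(E_1)\otimes H^1_{dR}(E_1)$. Let $e$ be a basis of $H^1(\mathcal O_{E_1})$, let $\tilde e\in H^1_{dR}(E_1)$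 lift it, and write
$$\tau=\omega_1\otimes u+\tilde e\otimes v,\qquad u,v\in H^1_{dR}(E_1).$$
Bars denote images in $H^1(\mathcal O)$. The class $\tau$ dies in $H^2(\mathcal O_Q)=H^1(\mathcal O_{E_1})\otimes H^1(\mathcal O_{E_1})$, where its image is $e\otimes\bar v$. So $\bar v=0$, i.e. $v\in\mathbb F\omega_1$.

**Step 3: $\bar u\ne0$.** This is the nontriviality of $\mathcal P$, to first order. We first extract from $\tau$ the part of $c_1^{Hdg}(\mathcal P)$ in the direction of the first factor. By (7) and Künneth, $H^1_{dR}(Q)\to H^1(\mathcal O_Q)$ is surjective, since it is so on each factor. Hence $H^2(\sigma^{\ge1}\Omega_Q^\bullet)\to H^2_{dR}(Q)$ is injective. The class of $\mathcal P$ in $H^2(\sigma^{\ge1}\Omega_Q^\bullet)$, given by $d\log$, maps to $\tau$. So does $\mathrm{pr}_1^*\omega_1\cup\mathrm{pr}_2^*u+\mathrm{pr}_1^*\tilde e\cup\mathrm{pr}_2^*v$, read in $H^2(\sigma^{\ge1}\Omega_Q^\bullet)$, where $\omega_1$ and $v$ are read in $H^1(\sigma^{\ge1}\Omega_{E_1}^\bullet)=H^0(\Omega_{E_1}^1)$. By injectivity the two agree. Projecting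 to $H^1(\Omega_Q^1)=H^1(\mathrm{pr}_1^*\Omega^1)\oplus H^1(\mathrm{pr}_2^*\Omega^1)$, we find, up to sign conventions,
$$c_1^{Hdg}(\mathcal P)=\omega_1\otimes\bar u+e\otimes v,\qquad\omega_1\otimes\bar u\in H^1(\mathrm{pr}_1^*\Omega^1),\quad e\otimes v\in H^1(\mathrm{pr}_2^*\Omega^1).$$
The sheaf $\mathrm{pr}_1^*\Omega^1$ is the sheaf of relative differentials of $\mathrm{pr}_2:Q\to E_1$, so $\omega_1\otimes\bar u$ is the class of $\mathcal P$ under the relative $d\log$.

Suppose $\bar u=0$. Let $T=\operatorname{Spec}\mathbb F[\varepsilon]/\varepsilon^2\subset E_1$ be the first-order neighborhood of $0$, with inclusion $j:T\to E_1$. Cover $E_1$ by affine opens $W_i$. Over the affine scheme $T\times W_i$ lift a fixed global generator of $\mathcal P|_{\{0\}\times E_1}$ to a section of $\mathcal P$; the lift is a generator because $\varepsilon$ is nilpotent. The transition functions are then $g_{ij}=1+\varepsilon a_{ij}$ with $(a_{ij})$ a cocycle in $\mathcal O_{E_1}$. The relative $d\log g_{ij}$ restricted to $\varepsilon=0$ is $a_{ij}\,d\varepsilon$.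 By compatibility of $d\log$ with restriction, the class $[a_{ij}]\otimes d\varepsilon$ is, up to sign, the restriction of $\omega_1\otimes\bar u=0$ to $\{0\}\times E_1$. So $a_{ij}=\alpha_j-\alpha_i$ with $\alpha_i\in\mathcal O(W_i)$, and multiplying the local generators by $1\pm\varepsilon\alpha_i$ (same sign for all $i$) makes them glue. Thus $\mathcal P|_{T\times E_1}$ is trivial.

This is impossible. The factor $\mathrm{pr}_1^*\mathcal O(-0)$ of $\mathcal P$ is trivial over the local scheme $T$, so triviality of $\mathcal P|_{T\times E_1}$ gives $\mathcal O_Q(\Delta)|_{T\times E_1}\cong\mathrm{pr}_2^*\mathcal O_{E_1}(0)$. Let $s$ be the section of the latter that corresponds to the canonical section of $\mathcal O_Q(\Delta)$. Its zero scheme is $\Delta\cap(T\times E_1)$, the graph of $j$. On the other hand $H^0(E_1,\mathcal O(0))=\mathbb F s_0$ with $s_0$ the canonical section (Riemann–Roch), so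
$$H^0(T\times E_1,\mathrm{pr}_2^*\mathcal O(0))=\mathbb F[\varepsilon]/\varepsilon^2\cdot s_0$$
and $s=cs_0$. At $\varepsilon=0$, $s$ vanishes only at one point and is not identically zero, so $c$ is a unit. Hence the zero scheme of $s$ is $T\times\{0\}$, the graph of the constant map. Then $j$ would be constant, but $j$ is a closed immersion of a scheme of length $2$. So $\bar u\neq0$, i.e. $u\notin\mathbb F\omega_1$.

**Step 4: a line bundle with class $c\,\omega_1\otimes\omega_2$.** Pulling the second factor back by Frobenius removes one summand and turns the other into what we want. On $Y=E_1\times E_2$ let $M=(\mathrm{id}\times\mathrm{Fr})^*\mathcal P$. By (8), $\mathrm{Fr}^*v=0$ since $v\in\mathbb F\omega_1$, and $\mathrm{Fr}^*u=c\,\omega_2$ with $c\ne0$ since $u\notin\mathbb F\omega_1$. By functoriality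
$$c_1^{dR}(M)=\omega_1\otimes\mathrm{Fr}^*u+\tilde e\otimes\mathrm{Fr}^*v=c\,\omega_1\otimes\omega_2\ne0.$$
Put $\eta=c^{1/p}\,\mathrm{pr}_1^*e_1\cup\mathrm{pr}_2^*e_2\in H^2(Y,\mathcal O_Y)$. As $\Phi$ is multiplicative, functorial and $p$-linear, $\Phi_Y(\eta)=c\,\omega_1\otimes\omega_2=c_1^{dR}(M)$.

**Step 5: the embedding.** We now make this class very ample and pass to dimension $d$. Let $X=E_1\times\cdots\times E_d$, $q:X\to Y$ the projection to the first two factors, and $A$ an ample line bundle on $X$. For $N\gg0$ the bundle $L=q^*M\otimes A^{pN}$ is very ample. Embed $X\subset\mathbb P^n$ with $\mathcal O_X(1)=L$. Since $p=0$ in $\mathbb F$,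
$$c_1^{dR}(L)=q^*c_1^{dR}(M)=q^*\Phi_Y(\eta)=\Phi_X(q^*\eta).$$
By Proposition 7.1, $\tilde F_t(q^*\eta)=0$ for all $1\le t\le p$. As $\tilde F_t$ is multiplicative, it also kills
$$q^*\eta\cup\mathrm{pr}_3^*e_3\cup\cdots\cup\mathrm{pr}_k^*e_k\in H^k(X,\mathcal O_X)\qquad(2\le k\le d),$$
which is nonzero by the Künneth formula. $\blacksquare$

## 9. The punctured cone and liftable pairs: proof of Theorem C

In Section 6 the obstruction came from $\Omega_P^1$, which carries the hyperplane class. On the punctured affine cone the pullback of $\mathcal O(1)$ is trivial and the forms are free on the $dx_i$. If we run the argument of Section 6 there, the terms $\Omega^i_P|_{X_{t-i}}$ become sums of $\mathcal O_{X_{t-i}}(-i)$, and these are accessible to Kodaira-type vanishing. The cost is that Frobenius injectivity is now needed on the cone, and a lift of the cone comes from a lift of the pair $(X,\mathcal O_X(1))$.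

Let $\mathbb F$ be perfect. We use two results of Deligne–Illusie, *Relèvements modulo $p^2$ et décomposition du complexe de de Rham* (Invent. Math. 89, 1987).

* (DI1) [Thm. 2.1] If $U$ is smooth over $\mathbb F$ and lifts to a flat $W_2(\mathbb F)$-scheme, then $\bigoplus_{i<p}\Omega_{U'}^i[-i]\cong\tau_{<p}F_*\Omega_U^\bullet$ in the derived category, inducing the Cartier isomorphisms on cohomology sheaves. Properness is not needed.
* (DI2) [Cor. 2.8] If $X$ is smooth projective of pure dimension $d$ and lifts to $W_2(\mathbb F)$, and $L$ is ample, then $H^j(X,\Omega_X^i\otimes L^{-1})=0$ for $i+j<\min(d,p)$.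

**Step 1: Frobenius injectivity from (DI1).** Let $U$ be as in (DI1) and $K=F_*\Omega_U^\bullet$. Then
$$\Phi_U:H^k(U,\mathcal O_U)\to H^k(U,\Omega_U^\bullet)\ \text{ is injective for }k<p.\tag{9}$$
By (3) we must show that $H^k(\mathcal O_{U'})\to H^k(K)$ is injective. The summand $i=0$ in (DI1) gives a map $\mathcal O_{U'}\to\tau_{<p}K$ that has a left inverse in the derived category. As $\tau_{<p}K$ lives in degrees $\ge0$, a map to it from a sheaf in degree $0$ is determined by the map to $\mathcal H^0$. So this is the Cartier map, and $H^k(\mathcal O_{U'})\to H^k(\tau_{<p}K)$ is injective. Finally $H^k(\tau_{<p}K)\to H^k(K)$ is injective because $H^{k-1}(\tau_{\ge p}K)=0$ for $k\le p$.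

**Step 2: vanishing on thickenings.** This is the replacement for $H^0(X,\mathcal O_X(-1))=0$.

**Lemma 9.1.** Let $X$ lift to $W_2(\mathbb F)$ and $r=\min(d,p)$. Then $H^j(X_s,\mathcal O_{X_s}(-i))=0$ for $j<r$, $i\ge1$, $1\le s\le p$.

*Proof.* By the filtration of $\mathcal O_{X_s}$ with quotients $\mathrm{Sym}^mN^\vee$, $0\le m\le s-1\le p-1$, it suffices to prove for $a=0$ and $0\le m\le p-1$ the statement
$$Q(m,a):\quad H^j(X,\mathrm{Sym}^mN^\vee\otimes\Omega_P^a(-i))=0\ \text{ for all }j<r,\ i\ge1.$$
First, $Q(m,0)$ implies $Q(m,a)$ for all $a$. For $a\ge1$, tensor $0\to\Omega_P^a\to\mathcal O(-a)^{\binom{n+1}a}\to\Omega_P^{a-1}\to0$ with $\mathrm{Sym}^mN^\vee(-i)$. The group $H^j(\mathrm{Sym}^mN^\vee\otimes\Omega_P^a(-i))$ sits between $H^{j-1}(\mathrm{Sym}^mN^\vee\otimes\Omega_P^{a-1}(-i))$, zero by $Q(m,a-1)$, and copies of $H^j(\mathrm{Sym}^mN^\vee(-i-a))$, zero by $Q(m,0)$. Induct on $a$.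

Now prove $Q(m,0)$ by induction on $m$. $Q(0,0)$ is (DI2) with $L=\mathcal O_X(i)$ and functions in place of forms. For $1\le m\le p-1$, twist the sequence of Lemma 5.2(a) for $X\subset P$ by $\mathcal O(-i)$. Write $A^a=\mathrm{Sym}^{m-a}N^\vee\otimes\Omega_P^a(-i)$ for $0\le a\le m$, and let $B^a$ be the image of $A^a$ in the next term, so that $B^m=\Omega_X^m(-i)$. The sequences $0\to A^0\to A^1\to B^1\to0$ and $0\to B^{a-1}\to A^a\to B^a\to0$ ($2\le a\le m$) show that $H^j(A^0)$ vanishes if $H^j(A^1)=0$ and $H^{j-1}(B^1)=0$; that $H^{j-1}(B^1)$ vanishes if $H^{j-1}(A^2)=0$ and $H^{j-2}(B^2)=0$; and so on. Altogether it suffices that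
$$H^{j-a+1}(A^a)=0\quad(1\le a\le m)\qquad\text{and}\qquad H^{j-m}(X,\Omega_X^m(-i))=0.$$
The first holds by $Q(m-a,a)$, which follows from $Q(m-a,0)$, as $j-a+1\le j<r$. The second is (DI2), since $(j-m)+m=j<\min(d,p)$. $\square$

**Step 3: the cone complex.** Let $\rho:V=\mathbb A^{n+1}\setminus\{0\}\to P$ and
$$U=\rho^{-1}(X)=\operatorname{Spec}_X\bigoplus_{m\in\mathbb Z}\mathcal O_X(m),\qquad\pi=\rho|_U:U\to X.$$
These are $\mathbb G_m$-torsors, so $U$ is smooth. Functions and forms are graded by weight: sections of $\mathcal O(m)$ have weight $m$, and $dx_a$ has weight $1$. The differential $d$ preserves weights. Let $\widetilde\Omega_X^\bullet$ be the weight-$0$ part of $\pi_*\Omega_U^\bullet$, and $D_t$ the weight-$0$ part of $\rho_*C_t(V,U)$. The ideal of $U$ in $V$ has weight-$m$ part $J\cdot\mathcal O_P(m)$, and $\Omega_V^i$ is free on the products $dx_{a_1}\wedge\cdots\wedge dx_{a_i}$, of weight $i$. Hence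
$$D_t^i=\mathcal O_{X_{t-i}}(-i)^{\binom{n+1}i}\quad(0\le i<t),\qquad D_t^0=\mathcal O_{X_t}.\tag{10}$$
By Lemma 5.2(b), $C_t(V,U)\to\Omega_U^{<t}$ is a quasi-isomorphism of bounded complexes with quasi-coherent terms. As $\rho$ is affine, these terms have no higher direct images, so applying $\rho_*$ termwise computes $R\rho_*$ and preserves the quasi-isomorphism. Passing to the direct summand of weight $0$ gives
$$D_t\simeq\widetilde\Omega_X^{<t}\qquad(1\le t\le p).\tag{11}$$
As in (4) and (5), $\varphi_t$ factors as $\mathcal O_X\to D_t\to D_t^0=\mathcal O_{X_t}$, with first map $a\mapsto\tilde a^p$. The composite $\mathcal O_X\to D_t\to\widetilde\Omega_X^{<t}$ is induced by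
$$\widetilde\Phi:\mathcal O_X\to\widetilde\Omega_X^\bullet,\qquad a\mapsto a^p.$$

*Example.* For $X=P$, $\widetilde\Omega^1_P$ is $\mathcal O_P(-1)^{n+1}$, spanned by the $dx_a$. On $\mathbb P^1$ the form $d\log x_0$ is a section of it over the chart $x_0\ne0$, and $d\log x_1-d\log x_0=d\log(x_1/x_0)$. So the cocycle $dx/x$, which represents $c_1(\mathcal O(1))$ up to sign, becomes a coboundary of closed forms in $\widetilde\Omega^\bullet$.

**Step 4: reduce $\tilde F_t$ to $\widetilde\Phi$.**

**Lemma 9.2.** Let $X$ lift to $W_2(\mathbb F)$, $k\le d$ and $k+1\le t\le p$. Then the kernel of $\tilde F_t$ on $H^k(X,\mathcal O_X)$ equals the kernel of $\widetilde\Phi:H^k(X,\mathcal O_X)\to H^k(X,\widetilde\Omega_X^\bullet)$.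

*Proof.* The kernel of $H^k(D_t)\to H^k(\mathcal O_{X_t})$ is a quotient of $H^k(\sigma^{\ge1}D_t)$. By (10), the latter vanishes if $H^{k-i}(X_{t-i},\mathcal O(-i))=0$ for $1\le i<t$. This is Lemma 9.1, since $k-i\le k-1<\min(d,p)$ and $1\le t-i\le p$. So $\ker\tilde F_t$ is the kernel of $H^k(\mathcal O_X)\to H^k(D_t)\cong H^k(\widetilde\Omega_X^{<t})$, by (11). This map is $\widetilde\Phi$ followed by $H^k(\widetilde\Omega_X^\bullet)\to H^k(\widetilde\Omega_X^{<t})$, which is injective because $H^k(\sigma^{\ge t}\widetilde\Omega_X^\bullet)=0$ for $k<t$. $\square$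

**Step 5: injectivity in Theorem C.** Let $(\tilde X,\tilde L)$ lift $(X,\mathcal O_X(1))$ and $k+1\le t\le p$. We may assume $k\le d$, as $H^k(X,\mathcal O_X)=0$ otherwise. Then $\operatorname{Spec}_{\tilde X}\bigoplus_m\tilde L^m$ is a smooth lift of $U$ to $W_2(\mathbb F)$. As $k<p$, (9) says that $\Phi_U$ is injective on $H^k(U,\mathcal O_U)$. Since $\pi$ is affine, $H^k(X,\mathcal O_X)$ and $H^k(X,\widetilde\Omega_X^\bullet)$ are the weight-$0$ direct summands of $H^k(U,\mathcal O_U)$ and $H^k(U,\Omega_U^\bullet)$, and $\Phi_U$ restricts to $\widetilde\Phi$ on them. So $\widetilde\Phi$ is injective on $H^k(X,\mathcal O_X)$, and by Lemma 9.2 so is $\tilde F_t$. If $p\ge d+1$, then $t=d+1$ satisfies $k+1\le t\le p$ for all $k\le d$.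

**Step 6: sharpness.** Let $\mathbb F$ be algebraically closed, $E$ supersingular, and $X=E^d$ embedded by $\mathcal O_E(3\cdot0)^{\boxtimes d}$, which is very ample by the Segre embedding. The pair $(E,\mathcal O_E(3\cdot0))$ lifts to $W_2(\mathbb F)$ because $E$ is a curve. Taking products and external tensor products, so does $(X,\mathcal O_X(1))$. Let $1\le k\le d$ and $t\le\min(k,p)$, let $e\in H^1(E,\mathcal O_E)$ with $\Phi_E(e)=\omega$ generating $H^0(E,\Omega^1)$ (Step 1 of Section 8), and put $\eta=\mathrm{pr}_1^*e\cup\cdots\cup\mathrm{pr}_k^*e$, nonzero by Künneth. Then $\Phi_X(\eta)=\mathrm{pr}_1^*\omega\cup\cdots\cup\mathrm{pr}_k^*\omega$ comes from $H^k(\sigma^{\ge k}\Omega_X^\bullet)$. As $t\le k$, the composite $\sigma^{\ge k}\Omega_X^\bullet\to\Omega_X^\bullet\to\Omega_X^{<t}$ is zero. So by (5) the class $\psi_t(\eta)$ is $0$ in $H^k(C_t)\cong H^k(\Omega_X^{<t})$, and $\tilde F_t(\eta)=0$ by (4). $\blacksquare$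

## 10. The kernel on $H^2$ when only $X$ lifts: proof of Theorem D

Let $\mathbb F$ be perfect, $X$ geometrically connected and liftable to $W_2(\mathbb F)$, $d\ge2$, $3\le t\le p$. Put $h=c_1^{dR}(\mathcal O_X(1))$. The cone may no longer lift, but Lemma 9.2 still applies with $k=2$, and (9) applies to $X$ itself. What remains is to compare $\Omega_X^\bullet$ with $\widetilde\Omega_X^\bullet$.

**Step 1: the kernel of $H^2_{dR}(X)\to H^2(\widetilde\Omega_X^\bullet)$ is $\mathbb Fh$.** Locally $U\cong X\times\mathbb G_m$ with fiber coordinate $s$, and the weight-$0$ $i$-forms are $\alpha+\beta\wedge d\log s$ with $\alpha\in\Omega_X^i$, $\beta\in\Omega_X^{i-1}$. A change $s\mapsto us$ with $u$ a unit on $X$ replaces $d\log s$ by $d\log s+d\log u$, so $\beta$ does not depend on the trivialization. Also $d(\beta\wedge d\log s)=d\beta\wedge d\log s$. Hence there is an exact sequence of complexes, up to signs of differentials,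
$$0\to\Omega_X^\bullet\to\widetilde\Omega_X^\bullet\xrightarrow{\ \beta\ }\Omega_X^\bullet[-1]\to0 .$$
Its long exact sequence contains $H^0_{dR}(X)\xrightarrow{\ \partial\ }H^2_{dR}(X)\to H^2(\widetilde\Omega_X^\bullet)$. As $X$ is geometrically connected, smooth and projective, $H^0_{dR}(X)=\mathbb F$. To compute $\partial(1)$, lift $1$ locally to the closed forms $d\log s_i$. On overlaps $s_j=u_{ij}s_i$, where the $u_{ij}$ are transition functions of $\mathcal O_X(1)$ or its inverse, and the differences are $d\log u_{ij}$. So $\partial(1)=\pm h$, and the kernel is $\mathbb Fh$.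

**Step 2: the kernel of $\tilde F_t$.** The map $\widetilde\Phi$ is $\Phi_X$ followed by $\Omega_X^\bullet\to\widetilde\Omega_X^\bullet$. So Lemma 9.2 with $k=2$ and Step 1 give
$$\ker(\tilde F_t|_{H^2(X,\mathcal O_X)})=\{\eta:\Phi_X(\eta)\in\mathbb Fh\}\qquad(3\le t\le p).\tag{12}$$
The right side does not depend on $t$. By (9) for $X$, and since $2<p$, $\Phi_X$ is injective on $H^2(X,\mathcal O_X)$. If $\eta_1,\eta_2$ are nonzero elements of (12), then $\Phi_X(\eta_i)=c_ih$ with $c_i\ne0$ and $h\neq 0$, and $\eta_2=(c_2/c_1)^{1/p}\eta_1$ because $\mathbb F$ is perfect and $\Phi_X$ is $p$-linear and injective. So the kernel has dimension $\le1$. If it is nonzero, then $h\ne0$ and $h=\Phi_X(c_1^{-1/p}\eta_1)$. Conversely, if $0\ne h=\Phi_X(\eta)$, then $\eta$ is a nonzero element of (12). So the kernel is nonzero if and only if $h\ne0$ and $h\in\operatorname{im}\Phi_X$.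

**Step 3: $h\in\operatorname{im}\Phi_X$ if and only if $c_1^{Hdg}(\mathcal O_X(1))=0$.** Let $K=F_*\Omega_X^\bullet$. The map $H^2(\tau_{\le1}K)\to H^2(K)$ is injective since $H^1(\tau_{\ge2}K)=0$. The class $h$ lifts to a class $h'\in H^2(\tau_{\le1}K)$, since it is given by a Čech cocycle $(d\log u_{ij})$ of closed $1$-forms. The map in (3) from $H^2(\mathcal O_{X'})$ also factors through $H^2(\tau_{\le1}K)$. As $H^2(X,\mathcal O_X)\to H^2(X',\mathcal O_{X'})$ is bijective, $h\in\operatorname{im}\Phi_X$ if and only if $h'$ comes from $H^2(X',\mathcal O_{X'})$. By the exact sequence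
$$H^2(X',\mathcal O_{X'})\to H^2(\tau_{\le1}K)\to H^1(X',\mathcal H^1(K))\cong H^1(X',\Omega_{X'}^1)$$
this holds if and only if the image of $h'$ on the right is zero. For $u'=w^*u$ we have $C^{-1}(d\log u')=[u^{-p}u^{p-1}du]=[d\log u]$, so this image is $c_1^{Hdg}(\mathcal O_{X'}(1))$, where $\mathcal O_{X'}(1)=w^*\mathcal O_X(1)$. Since $w^*:H^1(X,\Omega_X^1)\to H^1(X',\Omega_{X'}^1)$ is bijective, it vanishes if and only if $c_1^{Hdg}(\mathcal O_X(1))=0$. Together with Step 2 this proves Theorem D. $\blacksquare$

**Remark 10.1 (the abelian varieties of Theorem A).** The $X$ of Section 8 is a product of elliptic curves, so it lifts to $W_2(\mathbb F)$. Let $p\ge3$. If some lift of $X$ carried a lift of $\mathcal O_X(1)$, Theorem C with $k=2$, $t=3$ would make $\tilde F_3$ injective on $H^2$, contrary to Theorem A. So no pair consisting of a $W_2$-lift of $X$ and a lift of $\mathcal O_X(1)$ exists, and the hypothesis in Theorem C that $\mathcal O_X(1)$ lifts along with $X$ cannot be dropped.
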